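\title{Cayley maps for $G\times\mathbb{G}_m$ with $G$ reductive of rank two}


\begin{abstract}
A connected linear algebraic group $G$ over a field of characteristic $0$ is called Cayley if there is a birational isomorphism from $G$ to its Lie algebra that is equivariant for conjugation and the adjoint representation. We prove that $G\times\mathbb{G}_m$ is Cayley for every connected reductive group $G$ of absolute rank $2$. In particular this holds for the real groups of rank $2$ that are not themselves Cayley: $\mathrm{SL}_{3,\mathbb{R}}$, $\mathrm{PGU}_3$, $\mathrm{PGU}(2,1)$ and the two real forms of $G_2$. The proof reduces the statement to the torus $\mathbb{G}_m^3/\mathbb{G}_m$ with its group of twelve symmetries and treats that torus by explicit formulas over $\mathbb{Q}$.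
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $K$ is a field of characteristic $0$ and $\bar K$ is an algebraic closure of $K$. Let $G$ be a connected linear algebraic $K$-group with Lie algebra $\mathrm{Lie}(G)$. The group $G$ acts on itself by conjugation and on $\mathrm{Lie}(G)$ by the adjoint representation.

\begin{definition}
A \emph{Cayley map} for $G$ is a $G$-equivariant $K$-birational isomorphism $G\dashrightarrow\mathrm{Lie}(G)$. The group $G$ is \emph{Cayley} if it admits a Cayley map, and \emph{stably Cayley} if $G\times_K\mathbb{G}_{m,K}^r$ is Cayley for some $r\ge0$, where $\mathbb{G}_{m,K}$ is the multiplicative group.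
\end{definition}

A Cayley map is an algebraic substitute for the logarithm: it turns the conjugation action into a linear one, by rational functions, on a dense open subset. For $\mathrm{GL}_n$ the inclusion into the space of matrices is a Cayley map. For the special orthogonal group of a nondegenerate quadratic form, the Cayley transform $g\mapsto(1-g)(1+g)^{-1}$ is one: it commutes with conjugation, it exchanges elements of the group with skew-adjoint endomorphisms, and it is its own inverse. For a torus both actions are trivial, so a torus is Cayley exactly when it is a $K$-rational variety.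

A product of Cayley groups is Cayley, and $\mathbb{G}_m=\mathrm{GL}_1$ is Cayley. Hence if $G\times\mathbb{G}_m^r$ is Cayley, then so is $G\times\mathbb{G}_m^{r+1}$. Since conjugation is trivial on the factor $\mathbb{G}_m^r$, which is open in $\mathbb{A}^r$, the group $G\times\mathbb{G}_m^r$ is Cayley if and only if $G\times\mathbb{A}^r$ and $\mathrm{Lie}(G)\times\mathbb{A}^r$ are $G$-equivariantly birational, with $G$ acting trivially on $\mathbb{A}^r$. For a stably Cayley group, the least such $r$ therefore counts the invariant variables that must be adjoined before the conjugation action can be matched with the adjoint representation.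

The rank of a reductive group always means its absolute rank, the dimension of a maximal torus. Following \cite{Inv}, we write $\mathrm{PGU}_n$ for the adjoint group of the compact real form $\mathrm{SU}_n$ (also written $\mathbf{PSU}_n$); it is an outer form of the split adjoint group $\mathrm{PGL}_{n,\mathbb{R}}$. We write $\mathrm{PGU}(2,1)$ for the inner form of $\mathrm{PGU}_3$ that corresponds to the Hermitian form with matrix $\mathrm{diag}(1,1,-1)$. The following two results are known.

\begin{theorem}\label{thm:known1}
Let $G$ be a connected reductive $\mathbb{R}$-group of rank at most $2$. If $G$ is simple of type $G_2$, or is isomorphic to $\mathrm{SL}_{3,\mathbb{R}}$, $\mathrm{PGU}_3$ or $\mathrm{PGU}(2,1)$, then $G$ is not Cayley; otherwise $G$ is Cayley.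
\end{theorem}

\begin{theorem}\label{thm:known2}
If $G$ is a connected reductive $K$-group of rank $2$, then $G\times_K\mathbb{G}_{m,K}^2$ is Cayley.
\end{theorem}

So for the five exceptional real groups, namely $\mathrm{SL}_{3,\mathbb{R}}$, $\mathrm{PGU}_3$, $\mathrm{PGU}(2,1)$ and the split and compact forms of $G_2$, the least $r$ is $1$ or $2$. The question of which value occurs is posed in \cite{BD}:

\begin{quote}
Let $G$ be a connected reductive $\mathbb{R}$-group of rank $2$ which is not Cayley, for example $\mathrm{SL}_{3,\mathbb{R}}$. Is $G\times_{\mathbb{R}}\mathbb{G}_{m,\mathbb{R}}$ Cayley?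
\end{quote}

For $\mathrm{SL}_3$ one is tempted to say yes, because multiplication $\mathrm{SL}_3\times\mathbb{G}_m\to\mathrm{GL}_3$ is an isogeny onto a Cayley group. This is no proof: $\mathrm{SL}_{3,\mathbb{R}}\to\mathrm{PGL}_{3,\mathbb{R}}$ is also an isogeny, and by Theorem~\ref{thm:known1} its target is Cayley and its source is not. The answer is nevertheless yes, for all five groups and over every field of characteristic $0$.

\begin{theorem}\label{thm:main}
Let $G$ be a connected reductive $K$-group of rank $2$. Then $G\times_K\mathbb{G}_{m,K}$ is Cayley. In particular, for each non-Cayley $\mathbb{R}$-group $G$ in Theorem~\ref{thm:known1}, the group $G\times_{\mathbb{R}}\mathbb{G}_{m,\mathbb{R}}$ is Cayley, and $r=1$ is the least $r$ such that $G\times\mathbb{G}_m^r$ is Cayley.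
\end{theorem}

Thus the exponent $2$ in Theorem~\ref{thm:known2} can be replaced by $1$, and by Theorem~\ref{thm:known1} this is optimal in general. One extra variable even serves any number of factors.

\begin{theorem}\label{thm:products}
Let $G_1,\dots,G_n$ be connected reductive $K$-groups of rank at most $2$, and let $S$ be a $K$-torus of dimension at least $1$ that is a $K$-rational variety (for example $S=\mathbb{G}_m$). Then $G_1\times\dots\times G_n\times S$ is Cayley.
\end{theorem}

\begin{corollary}\label{cor:real}
Let $G$ be a connected reductive $\mathbb{R}$-group of rank $2$ and $S$ any $\mathbb{R}$-torus. Then $G\times S$ is not Cayley if and only if $S$ is trivial and $G$ is simple of type $G_2$ or isomorphic to $\mathrm{SL}_{3,\mathbb{R}}$, $\mathrm{PGU}_3$ or $\mathrm{PGU}(2,1)$.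
\end{corollary}

A Cayley map can be built from an equivariant birational map between a maximal torus and its Lie algebra, and such a map can be obtained by descent from a split torus on which a finite group of lattice automorphisms acts; these two reductions are carried out in Section~\ref{sec:reduction}. We begin with the problem to which they lead. Section~\ref{sec:model} poses it and solves it in rank one, in a form that shows the idea; Section~\ref{sec:hex} solves the hexagonal case, which is the core of the paper; Section~\ref{sec:lattice} shows that in rank two there is no other difficult case. The theorems are deduced in Section~\ref{sec:proofs}. Theorem~\ref{thm:known2} is not used, and Theorem~\ref{thm:known1} is used only for the statements about $\mathbb{R}$ that involve $G$ itself.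

\section{Split tori with a finite group action}\label{sec:model}

\subsection{Conventions}

A variety is a geometrically integral separated scheme of finite type over $K$. Let $\Gamma$ be a $K$-group acting on varieties $X$ and $Y$; a finite abstract group acting by $K$-automorphisms is the special case of a constant group. A rational map $\varphi\colon X\dashrightarrow Y$ is \emph{equivariant} if $\varphi\circ g=g\circ\varphi$ as rational maps over $\bar K$ for all $g\in\Gamma(\bar K)$. We write $X\sim_\Gamma Y$ if there is a $\Gamma$-equivariant $K$-birational isomorphism $X\dashrightarrow Y$. This is an equivalence relation; it persists when $\Gamma$ is replaced by a subgroup, when the base field is extended, and when both sides are multiplied by a third variety with a $\Gamma$-action. Unless a subscript says otherwise, every group acts trivially on $\mathbb{A}^r$.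

We shall twice prove that a map is birational by counting preimages.

\begin{lemma}\label{lem:inj}
Let $\varphi\colon X\dashrightarrow Y$ be a rational map of $K$-varieties of the same dimension. If there is a dense open subset $V\subset X_{\bar K}$ on which $\varphi$ is defined and injective on $\bar K$-points, then $\varphi$ is $K$-birational.
\end{lemma}

\begin{proof}
The fibers of $\varphi|_V$ are finite, so the closure of $\varphi(V)$ has dimension $\dim X=\dim Y$, and $\varphi$ is dominant. The finite extension $\bar K(X)/\bar K(Y)$ is separable because the characteristic is $0$, so its degree is the number of points in a general fiber, which is $1$. Since $\bar K(X)=K(X)\otimes_K\bar K$, and likewise for $Y$, the degree of $K(X)/K(Y)$ is also $1$.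
\end{proof}

\subsection{The model problem}

Let $L$ be a lattice, that is, a free abelian group of finite rank $n$, and let $T_L$ be the split $K$-torus with cocharacter lattice $L$. Thus $T_L(\bar K)=L\otimes\bar K^\times$ and $\mathrm{Lie}(T_L)=L\otimes K$, and $\mathrm{GL}(L)$ acts on both by $K$-automorphisms. In a basis of $L$ we have $T_L=\mathbb{G}_m^n$ and $\mathrm{Lie}(T_L)=\mathbb{A}^n$, and an integer matrix $(a_{ij})$ acts on the first by the monomial map $t\mapsto\big(\prod_jt_j^{a_{ij}}\big)_i$ and on the second by the linear map $x\mapsto\big(\sum_ja_{ij}x_j\big)_i$. Given a finite subgroup $\Gamma\subset\mathrm{GL}(L)$, we ask whether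
\[
T_L\times\mathbb{A}^r\sim_\Gamma\mathrm{Lie}(T_L)\times\mathbb{A}^r ,
\]
for $r=0$ or $r=1$. Permutation matrices cause no trouble, since the inclusion $\mathbb{G}_m^n\subset\mathbb{A}^n$ commutes with them. The first real task is to turn inversion into a change of sign.

\subsection{Rank one}\label{ssec:rankone}

Let $L=\mathbb{Z}$ and $\Gamma=\{1,\iota\}$ with $\iota=-1$, so that $\iota$ acts by $t\mapsto t^{-1}$ on $\mathbb{G}_m$ and by $h\mapsto-h$ on $\mathrm{Lie}(\mathbb{G}_m)=\mathbb{A}^1$. An equivariant birational map is found in three moves.

\begin{enumerate}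
\item[(a)] \emph{Turn inversion into a swap.} Regard $t$ as the point $[x:y]=[1:t]$ of $\mathbb{P}^1=\mathbb{P}(\mathbb{A}^1\oplus\mathbb{A}^1)$. Then $[1:t^{-1}]=[t:1]$, so $\iota$ interchanges $x$ and $y$.
\item[(b)] \emph{Diagonalize the swap.} In the coordinates $p=x+y$, $m=x-y$ we have $\iota[p:m]=[p:-m]$.
\item[(c)] \emph{Fix the scale.} Normalizing $p=1$ leaves the affine coordinate $h=m/p$, on which $\iota$ acts by $-1$.
\end{enumerate}

The result is the Cayley transform
\begin{equation}\label{eq:cayley}
\mathbb{G}_m\dashrightarrow\mathbb{A}^1,\qquad t\mapsto h=\frac{1-t}{1+t},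
\end{equation}
with inverse $h\mapsto(1-h)/(1+h)$. Applied in each coordinate, it settles one family of groups. A \emph{signed permutation matrix} is a matrix with exactly one nonzero entry, equal to $\pm1$, in each row and each column.

\begin{lemma}\label{lem:signed}
If $\Gamma$ consists of signed permutation matrices in some basis of $L$, then $T_L\sim_\Gamma\mathrm{Lie}(T_L)$.
\end{lemma}

\begin{proof}
The map $(t_i)_i\mapsto\big(\frac{1-t_i}{1+t_i}\big)_i$ from $\mathbb{G}_m^n$ to $\mathbb{A}^n$ is birational, commutes with permutations of the coordinates, and turns inversion of a coordinate into the change of sign of that coordinate.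
\end{proof}

\subsection{The hexagonal torus}\label{ssec:hexdef}

Put $\mathbf{1}=(1,1,1)$ and $M=\mathbb{Z}^3/\mathbb{Z}\mathbf{1}$, a lattice of rank $2$. The group
\[
\Gamma_{12}=\mathfrak{S}_3\times\{1,\iota\}
\]
acts on $M$, with the symmetric group $\mathfrak{S}_3$ permuting the coordinates and $\iota=-1$. The torus $T_0=T_M$ is $\mathbb{G}_m^3/\mathbb{G}_m$, the open subset $z_1z_2z_3\ne0$ of $\mathbb{P}^2$; here $\mathfrak{S}_3$ permutes the coordinates of $[z]=[z_1:z_2:z_3]$, and $\iota[z]=[z^{-1}]$ with $z^{-1}=(z_1^{-1},z_2^{-1},z_3^{-1})$. Let
\[
U=\{u\in\mathbb{A}^3: u_1+u_2+u_3=0\},\qquad \bar z=z-\tfrac13(z_1+z_2+z_3)\mathbf{1}\in U\quad(z\in\mathbb{A}^3).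
\]
The projection $z\mapsto\bar z$ is $\mathfrak{S}_3$-equivariant with kernel $\mathbb{A}^1\mathbf{1}$, so it identifies $\mathrm{Lie}(T_0)=\mathbb{A}^3/\mathbb{A}^1\mathbf{1}$ with $U$. We write $U^-$ for $U$ with $\mathfrak{S}_3$ permuting coordinates and $\iota$ acting by $-1$; then $\mathrm{Lie}(T_0)=U^-$ as $\Gamma_{12}$-modules.

The group $\Gamma_{12}$ contains an element of order $3$, while the signed permutation matrices of size $2$ form a group of order $8$, so Lemma~\ref{lem:signed} does not apply.

\begin{example}\label{ex:S3}
For the subgroup $\mathfrak{S}_3$ alone the problem is easy: the map $[z]\mapsto\frac{z}{z_1+z_2+z_3}-\frac13\mathbf{1}$ from $T_0$ to $U$ is $\mathfrak{S}_3$-equivariant, with inverse $u\mapsto[u+\frac13\mathbf{1}]$. It does not commute with $\iota$: the images of $[1:1:2]$ and of its inverse $[2:2:1]$ have first coordinates $\frac14-\frac13$ and $\frac25-\frac13$, whose sum is not $0$. No other choice repairs this over $\mathbb{R}$, as Remark~\ref{rem:needed} will show.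
\end{example}

The difficulty is thus to treat $\mathfrak{S}_3$ and $\iota$ at the same time. With one extra variable this is possible.

\begin{proposition}\label{prop:hex}
Over $\mathbb{Q}$, and hence over $K$, we have $T_0\times\mathbb{A}^1\sim_{\Gamma_{12}}\mathrm{Lie}(T_0)\times\mathbb{A}^1$.
\end{proposition}

\section{Proof of Proposition~\ref{prop:hex}}\label{sec:hex}

We repeat the three moves of Section~\ref{ssec:rankone}, with $\mathbb{A}^1$ replaced by the plane $U$. Let $\Gamma_{12}$ act on
\[
Q=\mathbb{P}(U)\times\mathbb{P}(U)\ni([x],[y])\qquad\text{and}\qquad P=\mathbb{P}(U\oplus U)\ni[x:y]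
\]
with $\mathfrak{S}_3$ acting diagonally and $\iota$ interchanging $x$ and $y$. Let $\mathbb{A}^1_-$ be the line on which $\mathfrak{S}_3$ acts trivially and $\iota$ acts by $-1$. The space $P$ plays the part of $\mathbb{P}(\mathbb{A}^1\oplus\mathbb{A}^1)$. It has dimension $3$, one more than $T_0$, and this is the source of the extra variable. We shall establish the chain
\begin{equation}\label{eq:chain}
T_0\times\mathbb{A}^1\ \sim\ T_0\times\mathbb{A}^1_-\ \sim\ Q\times\mathbb{A}^1_-\ \sim\ P\ \sim\ U^-\times\mathbb{A}^1 .
\end{equation}
In this section $\sim$ means $\sim_{\Gamma_{12}}$ over $\mathbb{Q}$, and $\sum_{\mathrm{cyc}}$ is a sum over the three cyclic permutations $(i,j,k)$ of $(1,2,3)$.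

\subsection{Inversion as a swap}

The map $[z]\mapsto[\bar z]$ is the projection of $\mathbb{P}^2$ from the $\mathfrak{S}_3$-fixed point $[\mathbf{1}]$ to the line $\mathbb{P}(U)$. It ignores $\iota$. Pairing it with its composite with $\iota$ gives a map to a surface on which $\iota$ is a swap. This map has degree one for a geometric reason. The fibers of the first component are lines through $[\mathbf{1}]$, those of the second are conics through $[\mathbf{1}]$, and such a line and such a conic have only one further point in common.

\begin{lemma}\label{lem:TQ}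
The map $\Phi\colon T_0\dashrightarrow Q$, $\Phi([z])=\big([\bar z],[\overline{z^{-1}}]\big)$, is a $\Gamma_{12}$-equivariant birational isomorphism.
\end{lemma}

\begin{proof}
Scaling $z$ by $\lambda$ scales $\bar z$ by $\lambda$ and $\overline{z^{-1}}$ by $\lambda^{-1}$, so $\Phi$ is well defined. It commutes with permutations, and replacing $z$ by $z^{-1}$ swaps its components.

For $a,b\in\mathbb{A}^3$ let $D(a,b)=\sum_{\mathrm{cyc}}a_i(b_j-b_k)$ be the determinant of the matrix with rows $a,b,\mathbf{1}$. It vanishes exactly when $\bar a$ and $\bar b$ are linearly dependent. The function $D(z,z^{-1})$ is homogeneous of degree $0$, so it is a function on $T_0$; let $V\subset T_0$ be the open set where it does not vanish. For $z=(1,2,-1)$ we have $z^{-1}=(1,\frac12,-1)$ and $D(z,z^{-1})=\frac32-4-\frac12=-3$, so $V$ is dense. On $V$ the vectors $\bar z$ and $\overline{z^{-1}}$ are independent, and in particular $\Phi$ is defined.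

Let $[z]$ be a geometric point of $V$ and fix $u,w\in U$ with $\Phi([z])=([u],[w])$. Then $u,w$ are independent, so $D(u,w)\ne0$. Scale $z$ so that $\bar z=u$; then $z=u+\tau\mathbf{1}$ for a scalar $\tau$. Since $\overline{z^{-1}}$ is proportional to $w$, we have $D(z^{-1},w)=0$. Multiplying by $z_1z_2z_3$ gives the equation of the conic, $\sum_{\mathrm{cyc}}(w_j-w_k)z_jz_k=0$, that is,
\[
\sum_{\mathrm{cyc}}(w_j-w_k)(u_j+\tau)(u_k+\tau)=0 .
\]
The coefficient of $\tau^2$ is $\sum_{\mathrm{cyc}}(w_j-w_k)=0$; this is the intersection at $[\mathbf{1}]$, which corresponds to $\tau=\infty$. Since $u_j+u_k=-u_i$, the coefficient of $\tau$ is $-\sum_{\mathrm{cyc}}u_i(w_j-w_k)=-D(u,w)$. Therefore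
\[
\tau=\frac{\sum_{\mathrm{cyc}}(w_j-w_k)u_ju_k}{D(u,w)},
\]
and $[z]$ is determined by $\Phi([z])$. Both $T_0$ and $Q$ have dimension $2$, so Lemma~\ref{lem:inj} applies.
\end{proof}

\subsection{From the product of two lines to projective space}

On $Q$ the swap interchanges two independently scaled vectors, so $x+y$ and $x-y$ have no meaning and move (b) is unavailable. They do have meaning on $P$, where $x$ and $y$ are scaled together. The fiber of $P\dashrightarrow Q$, $[x:y]\mapsto([x],[y])$, over $([x],[y])$ is $\{[\alpha x:y]\}\cong\mathbb{G}_m$. To split it off we need a coordinate on the fibers, an $\mathfrak{S}_3$-invariant function $f$ of bidegree $(1,-1)$, and we want the swap to invert it. A quotient $\kappa(x,y)/\kappa(y,x)$ with $\kappa$ an invariant form of bidegree $(d+1,d)$ has these properties. For $d=0$ there is no such $\kappa$, since $U$ carries no nonzero invariant linear form; we take $d=1$.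

\begin{lemma}\label{lem:PQ}
We have $P\sim Q\times\mathbb{A}^1_-$.
\end{lemma}

\begin{proof}
Put $\kappa(x,y)=\sum_ix_i^2y_i$ on $U\oplus U$. This form is $\mathfrak{S}_3$-invariant and bihomogeneous of bidegree $(2,1)$. It is nonzero, because $\kappa(x,x)=x_1^3+x_2^3+x_3^3=3x_1x_2x_3$ on $U$. Let
\[
f(x,y)=\frac{\kappa(x,y)}{\kappa(y,x)} .
\]
Then $f$ is $\mathfrak{S}_3$-invariant, $f(\alpha x,\beta y)=\alpha\beta^{-1}f(x,y)$, and $f(y,x)=f(x,y)^{-1}$. Consider the maps
\[
\begin{aligned}
P&\dashrightarrow Q\times\mathbb{G}_m, & [x:y]&\mapsto\big([x],[y],f(x,y)\big),\\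
Q\times\mathbb{G}_m&\dashrightarrow P, & ([x],[y],\lambda)&\mapsto\Big[\frac{\lambda}{f(x,y)}\,x:y\Big].
\end{aligned}
\]
The first is well defined because $f$ has total degree $0$. The second is well defined because replacing $x$ by $\alpha x$ leaves $x/f(x,y)$ unchanged, while replacing $y$ by $\beta y$ multiplies both $x/f(x,y)$ and $y$ by $\beta$. The two maps are mutually inverse: for $\lambda=f(x,y)$ the second returns $[x:y]$, and $f\big(\frac{\lambda}{f(x,y)}x,y\big)=\lambda$. The first map is equivariant if $\mathfrak{S}_3$ acts trivially on $\mathbb{G}_m$ and $\iota$ acts by $\lambda\mapsto\lambda^{-1}$. With this action, \eqref{eq:cayley} gives $\mathbb{G}_m\sim\mathbb{A}^1_-$.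
\end{proof}

\subsection{Diagonalizing the swap and fixing the scale}

On $P$ use the coordinates $p=x+y$ and $m=x-y$, both in $U$. Then $\mathfrak{S}_3$ acts diagonally and
\[
\iota[p:m]=[p:-m]=[-p:m].
\]
In rank one we normalized $p=1$. Now $p$ is a vector, and no invariant linear form is available to fix its scale. The second expression for $\iota$ suggests another route: look for a map $U^-\times\mathbb{A}^1\dashrightarrow P$ of the form $(u,s)\mapsto[u:m(u,s)]$, where $m$ is $\mathfrak{S}_3$-equivariant and even in $u$. For $p\in U$ define $p^*\in U$ by
\[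
p_i^*=p_i^2-\tfrac13\big(p_1^2+p_2^2+p_3^2\big).
\]
The map $p\mapsto p^*$ is $\mathfrak{S}_3$-equivariant and homogeneous of degree $2$. For $p$ in a dense open subset, $p$ and $p^*$ form a basis of $U$, since they do so for $p=(1,-1,0)$, $p^*=(\frac13,\frac13,-\frac23)$. The two maps $u\mapsto u^*$ and $u\mapsto u_1u_2u_3\,u$ are even and equivariant, and we build $m$ from them. Because $p^*$ has degree $2$ and not $1$, the coefficient of $p^*$ in $m$ changes when $(p,m)$ is scaled, and setting it equal to $1$ fixes the scale.

\begin{lemma}\label{lem:UP}
The map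
\[
\theta\colon U^-\times\mathbb{A}^1\dashrightarrow P,\qquad\theta(u,s)=[\,p:m\,]=[\,u:s\,u_1u_2u_3\,u+u^*\,],
\]
is a $\Gamma_{12}$-equivariant birational isomorphism.
\end{lemma}

\begin{proof}
The map is $\mathfrak{S}_3$-equivariant because $u_1u_2u_3$ is invariant and $u\mapsto u^*$ is equivariant. The vector $s\,u_1u_2u_3\,u+u^*$ does not change under $u\mapsto-u$, so $\theta(-u,s)=[-u:s\,u_1u_2u_3\,u+u^*]=\iota\,\theta(u,s)$.

For the inverse, write $m=\alpha p+\beta p^*$ for a general pair $(p,m)$; the coefficients $\alpha,\beta$ are rational functions of $(p,m)$. From $\lambda m=\alpha(\lambda p)+\lambda^{-1}\beta(\lambda p)^*$ we see that under $(p,m)\mapsto(\lambda p,\lambda m)$ the coefficient $\alpha$ is unchanged and $\beta$ becomes $\lambda^{-1}\beta$. Hence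
\[
u=\beta p,\qquad s=\frac{\alpha}{u_1u_2u_3}
\]
depend only on $[p:m]$ and define a rational map $P\dashrightarrow U\times\mathbb{A}^1$. For these values $s\,u_1u_2u_3\,u=\alpha\beta p$ and $u^*=\beta^2p^*$, so
\[
\theta(u,s)=[\beta p:\alpha\beta p+\beta^2p^*]=[\beta p:\beta m]=[p:m].
\]
Conversely, starting from $(u,s)$, the representative $(u,\;s\,u_1u_2u_3\,u+u^*)$ of $\theta(u,s)$ has $\beta=1$ and $\alpha=s\,u_1u_2u_3$, and the formulas return $(u,s)$.
\end{proof}

\subsection{Removing the sign}

The three lemmas compare $U^-\times\mathbb{A}^1$ with $T_0\times\mathbb{A}^1_-$, whereas the extra factor $\mathbb{G}_m$ of the group carries the trivial action. The sign disappears when the coordinate of $\mathbb{A}^1_-$ is multiplied by a function $\gamma$ on $T_0$ that is $\mathfrak{S}_3$-invariant and changes sign under $\iota$. In rank one, $t-t^{-1}$ is such a function; in general one takes $\chi-\chi\circ\iota$ for an $\mathfrak{S}_3$-invariant function $\chi$ that is not $\iota$-invariant.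

\begin{lemma}\label{lem:sign}
We have $T_0\times\mathbb{A}^1_-\sim T_0\times\mathbb{A}^1$.
\end{lemma}

\begin{proof}
Let $e_1,e_2,e_3$ be the elementary symmetric functions of $z_1,z_2,z_3$, and put
\[
\gamma=\frac{e_1^3}{e_3}-\frac{e_2^3}{e_3^2}.
\]
Both terms are homogeneous of degree $0$ and symmetric, so $\gamma$ is an $\mathfrak{S}_3$-invariant function on $T_0$. Under $z\mapsto z^{-1}$ we have $e_1\mapsto e_2/e_3$ and $e_3\mapsto e_3^{-1}$, so $e_1^3/e_3\mapsto e_2^3/e_3^2$. As $\iota$ is an involution, it interchanges the two terms, and $\gamma\circ\iota=-\gamma$. At $z=(1,1,2)$ we have $e_1=4$, $e_2=5$, $e_3=2$ and $\gamma=32-\frac{125}{4}=\frac34$, so $\gamma\ne0$. The map $([z],h)\mapsto([z],h\,\gamma(z))$ is birational, with inverse given by division by $\gamma$; it commutes with $\mathfrak{S}_3$; and it sends $([z^{-1}],-h)$ to $([z^{-1}],h\,\gamma(z))$, so it commutes with $\iota$.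
\end{proof}

The four links of \eqref{eq:chain} are given, from left to right, by Lemmas~\ref{lem:sign}, \ref{lem:TQ}, \ref{lem:PQ} and \ref{lem:UP}. All maps have rational coefficients, and $U^-=\mathrm{Lie}(T_0)$. This proves Proposition~\ref{prop:hex}. \qed

\section{Finite groups acting on a lattice of rank two}\label{sec:lattice}

Lemma~\ref{lem:signed} and Proposition~\ref{prop:hex} cover every finite group in rank two.

\begin{lemma}\label{lem:lattice}
Let $L$ be a lattice of rank $2$ and $\Gamma\subset\mathrm{GL}(L)$ a finite subgroup. Then at least one of the following holds: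
\begin{enumerate}
\item[(i)] in some basis of $L$, the group $\Gamma$ consists of signed permutation matrices;
\item[(ii)] there is an isomorphism $L\cong M$ that carries $\Gamma$ into $\Gamma_{12}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Averaging over $\Gamma$ gives a $\Gamma$-invariant positive definite symmetric bilinear form $B$ on $L$. It suffices to treat the group $O$ of all automorphisms of $L$ preserving $B$, which contains $\Gamma$ and $-1$. Call $B(v,v)$ the norm of $v$. Let $v_1$ be a nonzero vector of least norm, and let $v_2$ have least norm among the vectors that complete $v_1$ to a basis. Put $a=B(v_1,v_1)$, $b=B(v_1,v_2)$, $c=B(v_2,v_2)$. Then $a\le c$. The vectors $v_2\pm v_1$ also complete $v_1$ to a basis and have norms $c\pm2b+a\ge c$, so $|2b|\le a$. After replacing $v_2$ by $-v_2$ if necessary,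
\[
0\le2b\le a\le c .
\]
The norm of $xv_1+yv_2$ is $ax^2+2bxy+cy^2=a(x+by/a)^2+(c-b^2/a)y^2$. If $|y|\ge2$, it is at least $4(c-a/4)\ge3c>a$. If $|y|=1$, it is at least $c+|x|(a|x|-2b)\ge c$. If $y=0$, it is $ax^2$. The group $O$ permutes the vectors of norm $a$.

\emph{Case $a<c$.} The vectors of norm $a$ are $\pm v_1$. Let $g\in O$; replacing $g$ by $-g$, which has the same determinant, we may assume $gv_1=v_1$. Then $gv_2=(\det g)v_2+kv_1$ with $k\in\mathbb{Z}$, and $b=B(gv_1,gv_2)=(\det g)b+ka$. If $\det g=1$, then $k=0$ and $g=1$. If $\det g=-1$, then $2b=ka$, so either $k=0$ and $b=0$, or $k=1$ and $2b=a$; the value of $k$ is determined by $a$ and $b$. If $k=0$, then $g$ is diagonal in the basis $v_1,v_2$. If $k=1$, then $gv_2=v_1-v_2$ and $g(v_1-v_2)=v_2$, so $g$ swaps the elements of the basis $v_2,\ v_1-v_2$. Thus $O$ is $\{\pm1\}$ or $\{\pm1,\pm g\}$ with $g$ as described, and (i) holds.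

\emph{Case $a=c$ and $2b<a$.} For $|y|=1$ and $x\ne0$ the norm exceeds $c=a$, so the vectors of norm $a$ are $\pm v_1,\pm v_2$. An automorphism permuting them is a signed permutation matrix in the basis $v_1,v_2$, and (i) holds.

\emph{Case $2b=a=c$.} The norm is $a(x^2+xy+y^2)$, and the vectors of norm $a$ are $\pm v_1,\pm v_2,\pm(v_1-v_2)$. Exactly two of them, $v_2$ and $v_1-v_2$, have product $a/2$ with $v_1$; hence for $g\in O$ exactly two have product $a/2$ with $gv_1$, and $gv_2$ is one of these. So there are at most $6$ choices for $gv_1$ and then at most $2$ for $gv_2$, and $|O|\le12$. On $M$ the quadratic form $\sum_{i<j}(z_i-z_j)^2$ is well defined and $\Gamma_{12}$-invariant. Let $\epsilon_1,\epsilon_2,\epsilon_3$ be the standard basis of $\mathbb{Z}^3$. The classes of $\epsilon_1$, $-\epsilon_2$ form a basis of $M$; both have norm $2$, and their difference, the class of $(1,1,0)$, has norm $2$, so their product is $1$. Thus $(L,B)$ is isometric to $M$ up to scaling, and $M$ has at most $12$ isometries. The group $\Gamma_{12}$ acts faithfully on $M$: if $\pm\pi$ acts trivially, with $\pi\in\mathfrak{S}_3$,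 then $\pm\pi\epsilon_i-\epsilon_i\in\mathbb{Z}\mathbf{1}$ for each $i$; this vector has a zero coordinate, so it vanishes, which forces the sign $+$ and $\pi=1$. Therefore $\Gamma_{12}$ is the full isometry group of $M$, and (ii) holds.
\end{proof}

\begin{corollary}\label{cor:model}
Let $L$ be a lattice of rank at most $2$ and $\Gamma\subset\mathrm{GL}(L)$ a finite subgroup. Then $T_L\times\mathbb{A}^1\sim_\Gamma\mathrm{Lie}(T_L)\times\mathbb{A}^1$.
\end{corollary}

\begin{proof}
In rank $0$ there is nothing to prove. In rank $1$, where $\Gamma\subset\{\pm1\}$, and in case (i) of Lemma~\ref{lem:lattice}, multiply the map of Lemma~\ref{lem:signed} by the identity of $\mathbb{A}^1$. In case (ii) the isomorphism $L\cong M$ identifies $T_L$ with $T_0$, $\mathrm{Lie}(T_L)$ with $\mathrm{Lie}(T_0)$ and $\Gamma$ with a subgroup of $\Gamma_{12}$, and Proposition~\ref{prop:hex} applies.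
\end{proof}

\section{From split tori to reductive groups}\label{sec:reduction}

Let $G$ be a connected reductive $K$-group. We use the following standard facts. The group $G$ has a maximal torus $T$ defined over $K$. The centralizer of $T$ is $T$; the normalizer $N=N_G(T)$ has identity component $T$; and the Weyl group $W=N/T$ is a finite \'etale $K$-group acting on $T$ and on $\mathrm{Lie}(T)$. Over $\bar K$ we have $\mathrm{Lie}(G)=\mathrm{Lie}(T)\oplus\bigoplus_\alpha\mathfrak{g}_\alpha$, where $\alpha$ runs over the roots, which are nontrivial characters of $T_{\bar K}$; an element $t\in T(\bar K)$ acts on $\mathfrak{g}_\alpha$ by $\alpha(t)$, and an element $x\in\mathrm{Lie}(T)_{\bar K}$ acts through the bracket by $d\alpha(x)$.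

\subsection{Reduction to a maximal torus}

A general element of $G$ is conjugate to an element of $T$, and the conjugating element is unique up to $N$; the same holds for $\mathrm{Lie}(G)$ and $\mathrm{Lie}(T)$. So a map $T\dashrightarrow\mathrm{Lie}(T)$ can be spread over $G$ by conjugation, provided that it commutes with $W$. The variety $G\times^NZ$ below makes this precise.

\begin{proposition}\label{prop:torus}
If $T\sim_W\mathrm{Lie}(T)$ over $K$, then $G$ is Cayley.
\end{proposition}

\begin{proof}
Let $(Z,X)$ be $(T,G)$ or $(\mathrm{Lie}(T),\mathrm{Lie}(G))$, and write $g\cdot x$ for the action of $G$ on $X$. Let $N$ act on $G\times Z$ by $n(g,z)=(gn^{-1},n\cdot z)$. Since $G\to G/N$ is an $N$-torsor and $Z$ is affine, descent gives a quotient $G\times^NZ$ such that $G\times Z\to G\times^NZ$ is an $N$-torsor; its $\bar K$-points $[g,z]$ are the $N(\bar K)$-orbits. It is a variety of dimension $\dim G+\dim T-\dim N=\dim G$, and $G$ acts on it by left multiplication on the first factor. For an $N$-stable dense open subset $Z_1\subset Z$, the image $G\times^NZ_1$ of $G\times Z_1$ is a $G$-stable dense open subset.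 The $K$-morphism
\[
\mu_Z\colon G\times^NZ\to X,\qquad[g,z]\mapsto g\cdot z,
\]
is well defined and $G$-equivariant.

\emph{The morphism $\mu_Z$ is birational.} Let $Z^{\mathrm{reg}}\subset Z_{\bar K}$ be the set of points that lie outside the kernels of all roots (for $Z=T$) or of all differentials of roots (for $Z=\mathrm{Lie}(T)$), and that are fixed by no nontrivial element of $W(\bar K)$. It is $W(\bar K)$-stable. It is the complement of finitely many proper closed subsets. Indeed, $W(\bar K)$ acts faithfully on $T$, because $T$ is its own centralizer, and hence on the cocharacter lattice $L$ of $T_{\bar K}$. In characteristic $0$ the lattice $L$ embeds in $L\otimes\bar K=\mathrm{Lie}(T)_{\bar K}$, so the action on $\mathrm{Lie}(T)$ is also faithful and the differential of a root is nonzero.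

Let $z\in Z^{\mathrm{reg}}$, with stabilizer $G_z\supset T$. In characteristic $0$ the Lie algebra of $G_z$ is the subspace of $\mathrm{Lie}(G)$ fixed by $\mathrm{Ad}(z)$, respectively killed by $\mathrm{ad}(z)$. By the root decomposition this subspace is $\mathrm{Lie}(T)$, so the identity component of $G_z$ is $T$. A group normalizes its identity component, so $G_z\subset N$. The image of $G_z$ in $W(\bar K)$ fixes $z$, so it is trivial, and $G_z=T$.

Suppose that $g\cdot z=g'\cdot z'$ with $z,z'\in Z^{\mathrm{reg}}$, and put $n=g'^{-1}g$. Then $n\cdot z=z'$, so $nTn^{-1}=nG_zn^{-1}=G_{z'}=T$. Hence $n\in N$ and $[g,z]=[gn^{-1},n\cdot z]=[g',z']$. Thus $\mu_Z$ is injective on the points of $G\times^NZ^{\mathrm{reg}}$, and it is birational by Lemma~\ref{lem:inj}.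

\emph{The Cayley map.} Let $\varphi\colon T\dashrightarrow\mathrm{Lie}(T)$ be $W$-equivariant and birational. Let $T_1$ be the open set of points $t$ such that $\varphi$ is defined at $t$ and $\varphi^{-1}$ is defined at $\varphi(t)$. Then $\varphi$ maps $T_1$ isomorphically onto a dense open subset $Y_1\subset\mathrm{Lie}(T)$. From $\varphi=w\varphi w^{-1}$ for $w\in W(\bar K)$ it follows that the domain of definition of $\varphi$ is $W$-stable, and the same argument applies to $\varphi^{-1}$; so $T_1$ and $Y_1$ are $W$-stable, that is, $N$-stable. The isomorphism $\mathrm{id}\times\varphi\colon G\times T_1\to G\times Y_1$ commutes with $N$ and with $G$, so it induces a $G$-equivariant isomorphism $G\times^NT_1\cong G\times^NY_1$. Hence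
\[
G\ \sim_G\ G\times^NT\ \sim_G\ G\times^N\mathrm{Lie}(T)\ \sim_G\ \mathrm{Lie}(G).\qedhere
\]
\end{proof}

\subsection{Reduction to a split torus}

The torus $T$ need not be split, and $W$ need not be constant. Both features are encoded in the action of the Galois group on the cocharacter lattice $L$ of $T_{\bar K}$, and we absorb this action into the finite group. For $\sigma\in\mathrm{Gal}(\bar K/K)$ and $\lambda\in L$ put $\rho(\sigma)\lambda=\sigma\circ\lambda\circ\sigma^{-1}$. The homomorphism $\rho\colon\mathrm{Gal}(\bar K/K)\to\mathrm{GL}(L)$ has finite image, because $T$ splits over a finite extension of $K$. If $w\in W(\bar K)\subset\mathrm{GL}(L)$ is represented by $n\in N(\bar K)$, then $\rho(\sigma)w\rho(\sigma)^{-1}$ is represented by $\sigma(n)$. So the image of $\rho$ normalizes $W(\bar K)$, and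
\[
\Gamma(G,T)=W(\bar K)\cdot\rho\big(\mathrm{Gal}(\bar K/K)\big)
\]
is a finite subgroup of $\mathrm{GL}(L)$.

\begin{proposition}\label{prop:twist}
Let $\Gamma=\Gamma(G,T)$ and $r\in\{0,1\}$. If $T_L\times\mathbb{A}^r\sim_\Gamma\mathrm{Lie}(T_L)\times\mathbb{A}^r$ over $K$, then $T\times\mathbb{A}^r\sim_W\mathrm{Lie}(T)\times\mathbb{A}^r$ over $K$.
\end{proposition}

\begin{proof}
Identify $T_{\bar K}$ with $(T_L)_{\bar K}$ by $\lambda\otimes a\mapsto\lambda(a)$, and $\mathrm{Lie}(T)_{\bar K}$ with $L\otimes\bar K$ by the differential of this map. Since $\sigma(\lambda(a))=(\rho(\sigma)\lambda)(\sigma a)$, the Galois action that defines the $K$-structure of $T$ is $z\mapsto\rho(\sigma)(\sigma z)$, where $z\mapsto\sigma z$ is the action for the split torus. The same formula holds for the Lie algebras, and for the products with $\mathbb{A}^r$, on which $\rho(\sigma)$ acts trivially. Let $F$ be a $\Gamma$-equivariant birational map for $T_L$, defined over $K$. It commutes with $\sigma$ because it is defined over $K$, and with $\rho(\sigma)$ because $\rho(\sigma)\in\Gamma$. So the isomorphism of function fields $F^*\colon\bar K(\mathrm{Lie}(T)\times\mathbb{A}^r)\to\bar K(T\times\mathbb{A}^r)$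 commutes with the Galois actions of the twisted forms, and it restricts to an isomorphism of the fixed fields $K(\mathrm{Lie}(T)\times\mathbb{A}^r)\to K(T\times\mathbb{A}^r)$. Thus $F$ is a $K$-birational map $T\times\mathbb{A}^r\dashrightarrow\mathrm{Lie}(T)\times\mathbb{A}^r$, and it commutes with $W(\bar K)\subset\Gamma$.
\end{proof}

Together with Corollary~\ref{cor:model}, this gives the statement from which the theorems follow.

\begin{corollary}\label{cor:torus}
Let $T$ be a maximal $K$-torus of a connected reductive $K$-group of rank at most $2$, with Weyl group $W$. Then $T\times\mathbb{A}^1\sim_W\mathrm{Lie}(T)\times\mathbb{A}^1$ over $K$.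
\end{corollary}

\begin{example}\label{ex:groups}
For groups of type $A_2$ or $G_2$ the Weyl group contains an element of order $3$, so case (ii) of Lemma~\ref{lem:lattice} holds. The subgroup $\Gamma=\Gamma(G,T)$ of $\Gamma_{12}$ shows how $\iota$ enters.
\begin{itemize}
\item For the diagonal torus of $\mathrm{PGL}_3$ we have $T=T_0$ and $\Gamma=\mathfrak{S}_3$. By Example~\ref{ex:S3} and Proposition~\ref{prop:torus}, the group $\mathrm{PGL}_3$ is Cayley.
\item For the diagonal torus of $\mathrm{SL}_3$, the lattice $L$ consists of the vectors in $\mathbb{Z}^3$ with coordinate sum $0$, and $\Gamma=W$ permutes the coordinates. The map $z\mapsto(z_2-z_3,\,z_3-z_1,\,z_1-z_2)$, the cross product with $\mathbf{1}$, induces an isomorphism $M\to L$. The cross product changes by the factor $\mathrm{sgn}(\pi)$ under a permutation $\pi$, so $\Gamma$ corresponds to $\{\mathrm{sgn}(\pi)\pi:\pi\in\mathfrak{S}_3\}\subset\Gamma_{12}$. A transposition now acts on $T_0$ as a transposition followed by inversion.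
\item For the diagonal torus of $\mathrm{PGU}_3$ or $\mathrm{PGU}(2,1)$ we have $L=M$ and $W(\mathbb{C})=\mathfrak{S}_3$. Complex conjugation acts on the complex points of the torus by inverting the conjugates of the coordinates, so its image under $\rho$ is $\iota$, and $\Gamma=\Gamma_{12}$.
\item For type $G_2$ the Weyl group has order $12$, so $\Gamma=\Gamma_{12}$.
\end{itemize}
\end{example}

\begin{remark}\label{rem:needed}
The factor $\mathbb{A}^1$ in Proposition~\ref{prop:hex} cannot be omitted over $\mathbb{R}$. If $T_0\sim_{\Gamma_{12}}\mathrm{Lie}(T_0)$ held over $\mathbb{R}$, then restriction to the subgroup $\{\mathrm{sgn}(\pi)\pi\}$ and Proposition~\ref{prop:torus} would make $\mathrm{SL}_{3,\mathbb{R}}$ Cayley, contrary to Theorem~\ref{thm:known1}.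
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:products}]
Let $T_i\subset G_i$ be maximal $K$-tori with Weyl groups $W_i$. Then $T=T_1\times\dots\times T_n\times S$ is a maximal $K$-torus of $G_1\times\dots\times G_n\times S$, with Weyl group $W=W_1\times\dots\times W_n$; the factor $W_i$ acts only on $T_i$, and $W$ acts trivially on $S$. Let $d=\dim S\ge1$. Since $S$ is $K$-rational and the action on it is trivial, $S\sim_W\mathbb{A}^d=\mathbb{A}^1\times\mathbb{A}^{d-1}$. For $0\le i\le n$ put
\[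
X_i=\mathrm{Lie}(T_1)\times\dots\times\mathrm{Lie}(T_i)\times T_{i+1}\times\dots\times T_n\times\mathbb{A}^1\times\mathbb{A}^{d-1}.
\]
For $1\le i\le n$, take the map $T_i\times\mathbb{A}^1\dashrightarrow\mathrm{Lie}(T_i)\times\mathbb{A}^1$ of Corollary~\ref{cor:torus} and the identity on all other factors. This birational map $X_{i-1}\dashrightarrow X_i$ commutes with $W_i$ by the corollary, and with $W_j$ for $j\ne i$ because $W_j$ acts only on a factor where the map is the identity. The same line $\mathbb{A}^1$ can be used at every step because all groups act trivially on it, before and after the step. Therefore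
\[
T\ \sim_W\ X_0\ \sim_W\ X_1\ \sim_W\ \cdots\ \sim_W\ X_n .
\]
Finally $\mathrm{Lie}(S)$ is a $K$-vector space of dimension $d$ with trivial action, so $X_n\cong\mathrm{Lie}(T)$ equivariantly. Proposition~\ref{prop:torus} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $n=1$ and $S=\mathbb{G}_m$ in Theorem~\ref{thm:products}. For the non-Cayley real groups in Theorem~\ref{thm:known1}, the value $r=0$ fails by that theorem, and $r=1$ works.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:real}]
Every $\mathbb{R}$-torus is a product of copies of $\mathbb{G}_m$, of the norm one torus $R^1_{\mathbb{C}/\mathbb{R}}\mathbb{G}_m$ and of the Weil restriction $R_{\mathbb{C}/\mathbb{R}}\mathbb{G}_m$; see \cite{Vos}. All three are $\mathbb{R}$-rational: $\mathbb{G}_m$ is open in $\mathbb{A}^1$; the norm one torus is the conic $x^2+y^2=1$, which is parametrized by projection from the point $(-1,0)$; and the Weil restriction is the open subset $x^2+y^2\ne0$ of $\mathbb{A}^2$. So every $\mathbb{R}$-torus is $\mathbb{R}$-rational. If $S$ is nontrivial, then $G\times S$ is Cayley by Theorem~\ref{thm:products}.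 If $S$ is trivial, the statement is Theorem~\ref{thm:known1}.
\end{proof}

\begin{remark}[The hypotheses]
The bound on the rank enters only through Lemma~\ref{lem:lattice}; Lemma~\ref{lem:signed} and Propositions~\ref{prop:torus} and~\ref{prop:twist} hold in every rank. In Theorem~\ref{thm:products}, the condition $\dim S\ge1$ supplies the line $\mathbb{A}^1$, and the theorem fails without it by Theorem~\ref{thm:known1}. When all $G_i$ are trivial, the conclusion says exactly that $S$ is $K$-rational. Characteristic $0$ is used in Lemma~\ref{lem:inj}, which fails for the Frobenius map in positive characteristic; in the description of stabilizers and of $Z^{\mathrm{reg}}$ in Proposition~\ref{prop:torus}; and in the formulas of Sections~\ref{sec:model} and~\ref{sec:hex}, which need $2$ and $3$ to be invertible. In characteristic $2$ the model problem has no solution already in rank one, because $\iota$ acts trivially on $\mathrm{Lie}(\mathbb{G}_m)$ and nontrivially on $\mathbb{G}_m$.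
\end{remark}

\begin{thebibliography}{9}

\bibitem{BD}
Mikhail Borovoi, Igor Dolgachev, \emph{Real reductive Cayley groups of rank 1 and 2}, arXiv:1212.1065 (2012).

\bibitem{Inv}
\emph{The Book of Involutions}.

\bibitem{Vos}
Voskresenski\u{\i}, \emph{Algebraic Groups and Their Birational Invariants}.

\end{thebibliography}
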